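\title{Homogeneous links that are not alternative}

\begin{abstract}
A link diagram is homogeneous if the crossings in each block of its Seifert graph have one sign, and alternative if the crossings in each region cut out by its Seifert circles have one sign. Alternative diagrams are homogeneous. We show that there are homogeneous links with no alternative diagram. For a family of links $L(\varepsilon)$ indexed by sequences of $m\ge 4$ signs, we prove that every homogeneous diagram has one of three explicit shapes, and we determine exactly which $L(\varepsilon)$ are alternative. This gives a homogeneous, non-alternative link with $m$ components for every $m\ge5$. The proof uses the leading coefficient of the Conway polynomial, the intersection form of a surface of genus one, and linking numbers.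
\end{abstract}

\section{Introduction}\label{sec:intro}

Links are oriented. A \emph{diagram} is a regular projection of a link into the plane with over/under information at the crossings, and each crossing has a sign $\pm1$, also written $\pm$, by the right-hand rule.

Smoothing every crossing of a diagram $D$ in the way that respects orientation produces disjoint oriented circles in the plane, the \emph{Seifert circles} of $D$. Record each crossing by a \emph{marker}, a short arc joining the two Seifert circles that met at the crossing, labeled with the sign of the crossing. The circles and the markers form the \emph{Seifert diagram} of $D$. The connected components of the complement of the Seifert circles are the \emph{spaces}; each marker lies in exactly one space. The \emph{Seifert graph} $\Gamma(D)$ has one vertex for each Seifert circle and one signed edge for each marker. A \emph{block} of a graph is a maximal connected subgraph with no cut vertex of its own, that is, a maximal $2$-connected piece or a bridge.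

\begin{definition}
A diagram $D$ is \emph{alternative} (Kauffman) if in every space all markers have the same sign. It is \emph{homogeneous} (Cromwell) if in every block of $\Gamma(D)$ all edges have the same sign. A link is alternative, respectively homogeneous, if it has such a diagram.
\end{definition}

Both conditions say that the Seifert surface of the diagram is assembled from pieces in which all crossings have one sign. A diagram with only positive crossings satisfies both, and every connected alternating diagram is alternative. The two conditions differ in what counts as a piece. A block always lies in a single space (Lemma~\ref{lem:basic}), so alternative diagrams are homogeneous; but a space may contain several blocks, and then alternativity asks them to agree in sign while homogeneity does not. For diagrams the two notions are therefore different. For links the matter is less clear, since a link has many diagrams: the knot $9_{43}$ has a homogeneous diagram that is not alternative, and it also has an alternative one. The following question is posed in \cite{Siegert}.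

\medskip
\noindent\textbf{Question.} \emph{Is there an oriented link that has a homogeneous diagram but no alternative diagram?}
\medskip

The simplest example suggests the answer no. Take a circle $c$ and, inside it, two small circles $d_1,d_2$ side by side, with $d_1$ joined to $c$ by two positive markers and $d_2$ by two negative markers. This diagram of a connected sum of two Hopf links is homogeneous and not alternative. One arc of $c$ contains the ends of the markers of $d_2$ and no others. Rotating the part of the link formed by this arc and $d_2$ by $\pi$ about the line through the ends of the arc moves $d_2$ to the outside of $c$ and keeps all signs, and the new diagram is alternative. One might guess that blocks of opposite signs can always be separated in some such way. Against this guess stands the fact that a circle has only two sides: if the outside of $c$ is occupied by a block whose markers interleave along $c$ with those of every block inside, the rotation is not available. The links studied here are built on this idea.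

Let $\varepsilon=(\varepsilon_1,\dots,\varepsilon_m)\in\{\pm1\}^m$ with $m\ge3$. The diagram $D(\varepsilon)$, shown in Figure~\ref{fig:D}, has as Seifert circles two concentric circles $c'$ (outer) and $c$ (inner) centered at the origin, and small disjoint circles $d_1,\dots,d_m$ inside $c$ with centers on the horizontal axis, numbered from left to right. All circles are counterclockwise. There are two \emph{positive} markers $e_1,e_2$ joining $c$ to $c'$ at the left and the right end of $c$, and for each $i$ two vertical markers of sign $\varepsilon_i$ joining $d_i$ to $c$, namely $u_i$ below $d_i$ and $u_i'$ above it. Circles joined by a marker are nested and equally oriented, so they run parallel at the marker and this is the Seifert diagram of an oriented link diagram. Let $L(\varepsilon)$ be its link. The Seifert graph is a star of double edges centered at $c$. Its blocks are the double edges and each has one sign, so $D(\varepsilon)$ is homogeneous.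

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0) circle (2.4);
\draw (0,0) circle (3.1);
\draw[->,thick] (88:2.4) arc (88:92:2.4);
\draw[->,thick] (88:3.1) arc (88:92:3.1);
\draw[very thick] (-3.1,0) -- (-2.4,0) node[midway,above] {$e_1$};
\draw[very thick] (2.4,0) -- (3.1,0) node[midway,above] {$e_2$};
\foreach \x/\h/\sty/\n in {-1.75/1.642/solid/1, -1.05/2.158/dashed/2, -0.35/2.374/solid/3, 0.35/2.374/dashed/4, 1.05/2.158/solid/5, 1.75/1.642/dashed/6}
{ \draw (\x,0) circle (0.25);
  \draw[very thick,\sty] (\x,0.25) -- (\x,\h) (\x,-0.25) -- (\x,-\h);
  \node at (\x,0) {\scriptsize $d_{\n}$}; }
\node at (-1.95,-1.9) {$u_1$}; \node at (-1.95,1.9) {$u_1'$};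
\node at (1.95,-1.9) {$u_6$}; \node at (1.95,1.9) {$u_6'$};
\node at (-20:2.65) {$c$}; \node at (-20:3.4) {$c'$};
\end{tikzpicture}
\caption{The Seifert diagram of $D(+,-,+,-,+,-)$. All circles are counterclockwise; thick solid segments are positive markers and dashed segments are negative markers. Each block (double edge) has one sign, but the space inside $c$ contains markers of both signs.}
\label{fig:D}
\end{figure}

We read $\varepsilon$ cyclically. A \emph{sign change} is an index $i$ modulo $m$ with $\varepsilon_i\neq\varepsilon_{i+1}$; their number is even. A \emph{run} is a maximal string of cyclically consecutive equal signs, and $\sigma^k$ denotes a string of $k$ signs equal to $\sigma$.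

\begin{theorem}\label{thm:A}
If the cyclic sequence $\varepsilon$ has at least six sign changes (so $m\ge6$), then $L(\varepsilon)$ is homogeneous but not alternative. In particular this holds for $L(+,-,+,-,+,-)$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $m\ge4$. The link $L(\varepsilon)$ is alternative if and only if the cyclic sequence $\varepsilon$ has at most two sign changes, or has exactly four sign changes and both runs of $+$ have length $1$. Hence $L(+^{m-3},-,+,-)$ is homogeneous and not alternative for every $m\ge5$, while for $m=4$ every $L(\varepsilon)$ is alternative.
\end{theorem}

So the answer to the question is yes, and the alternative links form a proper subclass of the homogeneous links. For $m\ge4$ the link $L(\varepsilon)$ has $m$ components, linked in a cycle with linking numbers $\varepsilon_1,\dots,\varepsilon_m$ (Section~\ref{sec:models}); thus there is an example with $m$ components for every $m\ge5$.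

To prove that a link is not alternative one must control all of its diagrams. Homogeneity makes this possible: for a homogeneous diagram, the degree of the Conway polynomial is the first Betti number of the Seifert surface, and the leading coefficient is a product of nonzero contributions of the blocks (Section~\ref{sec:form}). For $L(\varepsilon)$ the surface must then have genus one and every block must be a bundle of parallel edges. In Section~\ref{sec:class} we compare the intersection form of this surface with the position of the blocks in the plane and find that only three shapes of diagram survive. In each shape at most three spaces contain the relevant markers, and this bounds the number of sign changes of an alternative diagram's sequence of linking numbers (Section~\ref{sec:end}). The three shapes are introduced first, in Section~\ref{sec:models}, and Section~\ref{sec:moves} shows how they arise from $D(\varepsilon)$, constructs the alternative diagrams required by Theorem~\ref{thm:B}, and works out the cases $m=4$ and $m=5$.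

\section{Model diagrams and their linking numbers}\label{sec:models}

\subsection{Seifert diagrams on the sphere}

We use one letter for a crossing, its marker and its edge in the Seifert graph, and also for the endpoints of the marker, called its \emph{marks}. At a crossing drawn with both strands running upward, smoothing leaves two upward arcs with the marker between them. So the two circles run parallel at a marker: \emph{the marker lies to the right of one of its circles and to the left of the other}. Conversely, disjoint oriented circles and disjoint signed arcs with this property, meeting the circles only at their ends, form the Seifert diagram of a link diagram.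

It is convenient to add a point $\infty$ and regard diagrams as lying on $S^2$. The spaces are the same in the plane and on $S^2$, so both definitions make sense on $S^2$, and a diagram on $S^2$ becomes planar when $\infty$ is placed anywhere off the circles and markers. The link depends only on the Seifert diagram up to homeomorphism of $S^2$. For homeomorphisms isotopic to the identity this holds because moving a strand across $\infty$ is an isotopy in $S^3$. Reflecting the Seifert diagram in a line while keeping the signs amounts to reflecting the link diagram and then switching all crossings, which is the effect of rotating the link by $\pi$ about that line.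

\begin{lemma}\label{lem:basic}
Let $D$ be a diagram on $S^2$.
\begin{enumerate}
\item[(a)] No marker joins a circle to itself.
\item[(b)] All markers that meet a circle from the same side lie in one space, and all edges of a block lie in one space. In particular, an alternative diagram is homogeneous.
\item[(c)] Let $c,c'$ be circles joined by markers and let $N\subset S^2$ be the annulus between them. Every orientation-preserving homeomorphism $c\to S^1$ extends to a map $N\to S^1$ that is constant on each marker joining $c$ to $c'$ and restricts to an orientation-preserving homeomorphism on $c'$. In particular these markers have the same cyclic order along $c$ and along $c'$.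
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A marker from $c$ to itself would lie on one side of $c$, hence to the left of $c$ at both ends or to the right at both ends.

(b) A thin collar of a circle on one side is connected and misses all circles, so it lies in one space. Let $B$ be a block. Suppose a vertex $c$ of $B$ meets edges of $B$ from both sides. By (a), $B$ has vertices on both sides of $c$, and since markers do not cross $c$, every path in $B$ between the two sides passes through $c$. Then $c$ is a cut vertex of $B$, which is impossible. So any two edges of $B$ with a common vertex lie in one space, and $B$ is connected.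

(c) The markers are disjoint arcs crossing $N$, and they cut $N$ into rectangles. Hence $N\cong S^1\times[0,1]$ with the markers as fibers $\{\ast\}\times[0,1]$ and with the given parametrization on $c$. Since $N$ lies to the right of one circle and to the left of the other, both are oriented in the same direction of $S^1$.
\end{proof}

The components of the link are read off the Seifert diagram by \emph{tracing}. A strand arriving along $c$ at a marker joining $c$ to $d$ continues along $d$ just after that marker, and vice versa; the two strands of the crossing are the passages $c\to d$ and $d\to c$. Two special cases occur repeatedly.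
\begin{enumerate}
\item[(T1)] If $d$ meets only one marker, joining it to $c$, then a strand arriving along $c$ runs once around $d$ and returns to $c$ just after the marker. The crossing is a self-crossing, and deleting $d$ with its marker changes neither the set of components nor which components meet at the other crossings.
\item[(T2)] If $d$ meets exactly two markers $u,u'$, both joining it to $c$, then a strand arriving along $c$ at $u$ returns to $c$ just after $u'$, and a strand arriving at $u'$ returns just after $u$. Each of these two strands passes through both crossings, so both crossings are between the strand arriving at $u$ and the strand arriving at $u'$.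
\end{enumerate}
In the situation of (T2), when $u$ and $u'$ have the same sign we call $d\cup u\cup u'$ a \emph{clasp} at $c$.

Recall that the linking number $\operatorname{lk}(K,K')$ of two components is half the sum of the signs of the crossings between them. The \emph{linking graph} of a link has the components as vertices and an edge, labeled by the linking number, for each pair with nonzero linking number. It is an invariant of the link.

\subsection{Model diagrams}

The diagram $D(\varepsilon)$ has a central block between $c$ and $c'$ and a stack of clasps at $c$. We allow clasps at $c'$ as well, and up to four central markers.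

\begin{definition}\label{def:model}
Let $(n,p)\in\{(2,1),(3,1),(4,2)\}$ and $a,b\ge0$. A \emph{model diagram of type $n$} is a diagram on $S^2$ with circles $c,c',d_1,\dots,d_a,d_1',\dots,d_b'$ and the following markers: $e_1,\dots,e_n$ of one sign $s$, joining $c$ and $c'$ (the block $X$); $u_i,u_i'$ of sign $\eta_i$, joining $d_i$ and $c$ on the side of $c$ opposite to $X$ (the block $Y_i$); and $w_j,w_j'$ of sign $\eta_j'$, joining $d_j'$ and $c'$ on the side of $c'$ opposite to $X$ (the block $Y_j'$). The cyclic orders of the marks along the oriented circles are
\begin{align*}
c&:\quad e_1,\dots,e_p,\ u_1,\dots,u_a,\ e_{p+1},\dots,e_n,\ u_a',\dots,u_1',\\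
c'&:\quad e_1,\dots,e_p,\ w_1,\dots,w_b,\ e_{p+1},\dots,e_n,\ w_b',\dots,w_1'.
\end{align*}
When $s=+$ we denote the diagram by $D_n(\eta;\eta')$, where $\eta=(\eta_1,\dots,\eta_a)$ and $\eta'=(\eta'_1,\dots,\eta'_b)$.
\end{definition}

Figure~\ref{fig:D4} shows $D_4(-;-)$. Going counterclockwise from the left end of $c$ in Figure~\ref{fig:D} one meets $e_1$, then $u_1,\dots,u_m$, then $e_2$, then $u_m',\dots,u_1'$; so $D(\varepsilon)=D_2(\varepsilon;\emptyset)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) circle (1.2) (0,0) circle (1.9) (0,0) circle (0.35) (3,0) circle (0.35);
\foreach \a in {168,192,-12,12} \draw[very thick] (\a:1.2) -- (\a:1.9);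
\draw[very thick,dashed] (0,0.35) -- (0,1.2) (0,-0.35) -- (0,-1.2);
\draw[very thick,dashed] (-50:1.9) to[out=-50,in=-90] (3,-0.35);
\draw[very thick,dashed] (50:1.9) to[out=50,in=90] (3,0.35);
\draw[->,thick] (118:1.2) arc (118:124:1.2);
\draw[->,thick] (118:1.9) arc (118:122:1.9);
\draw[->,thick] (0.35,0) arc (0:15:0.35);
\draw[->,thick] (3.35,0) arc (0:-15:0.35);
\node at (154:1.55) {$e_1$}; \node at (206:1.55) {$e_2$};
\node at (-26:1.55) {$e_3$}; \node at (26:1.55) {$e_4$};
\node at (0,0) {\small $d_1$}; \node at (3,0) {\small $d_1'$};
\node at (0.25,-0.8) {$u_1$}; \node at (0.25,0.8) {$u_1'$};
\node at (2.9,-1.55) {$w_1$}; \node at (2.9,1.55) {$w_1'$};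
\node at (235:1.0) {$c$}; \node at (235:2.15) {$c'$};
\end{tikzpicture}
\caption{The Seifert diagram of the model diagram $D_4(-;-)$: four positive markers (thick, solid) between $c$ and $c'$, one negative clasp (dashed) inside $c$ and one outside $c'$. Each space contains markers of one sign only.}
\label{fig:D4}
\end{figure}

The data $n,s,\eta,\eta'$ determine the link. Indeed, let $P_c$ be the disk bounded by $c$ that misses $c'$, and define $P_{c'}$ in the same way. The side of $d_i$ away from $c$ is empty, because every other circle in $P_c$ is joined to $c$ by a marker. So each clasp at $c$ is a thickened chord of the disk $P_c$, the chords are disjoint with prescribed ends, and the orientation of $d_i$ is forced by that of $c$. The same holds in $P_{c'}$, and the annulus between $c$ and $c'$ is described by Lemma~\ref{lem:basic}(c). Thus the Seifert diagram is determined up to homeomorphism of $S^2$.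

\begin{lemma}\label{lem:linking}
Suppose $m=a+b+n-2\ge4$. The link of a model diagram has $m$ components, and its linking graph is an $m$-cycle whose labels are, in cyclic order,
\begin{align*}
n=2&:\quad \eta_1,\dots,\eta_a,\ \eta_b',\dots,\eta_1',\\
n=3&:\quad \eta_1,\dots,\eta_a,\ s,\ \eta_b',\dots,\eta_1',\\
n=4&:\quad \eta_1,\dots,\eta_a,\ s,\ \eta_b',\dots,\eta_1',\ s.
\end{align*}
\end{lemma}

We call this cyclic sequence, defined up to rotation and reflection, the \emph{sequence} of the model diagram.

\begin{proof}
\emph{The clasps.} Let $a\ge1$. For $1\le i<a$, start on $c$ just after $u_i$. By (T2) the strand arrives at $u_{i+1}$, returns after $u'_{i+1}$, arrives at $u_i'$ and returns after $u_i$. This is a component $A_i$ that passes only through the crossings of $Y_i$ and $Y_{i+1}$. Let $A_0$ be the component arriving at $u_1$ and $A_a$ the component arriving at $u_a'$. Then for every $i$ the component arriving at $u_i$ is $A_{i-1}$ and the one arriving at $u_i'$ is $A_i$, so both crossings of $Y_i$ are between $A_{i-1}$ and $A_i$. If $b\ge1$, define $A_0',\dots,A_b'$ in the same way at $c'$.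

\emph{The central block.} Let $(c,k)$ and $(c',k)$ be the points of $c$ and $c'$ just after $e_k$; the two strands of the crossing $e_k$ are the ones through these two points. From $(c,k)$ the strand next meets $X$ at some $e_{\pi(k)}$ and continues at $(c',\pi(k))$. If $a=0$ then $\pi(k)=k+1$ modulo $n$. If $a\ge1$ there are two exceptions. From $(c,p)$ the strand arrives at $u_1$, returns after $u_1'$ and meets $e_1$; so $\pi(p)=1$ and $(c,p)\in A_0$. From $(c,n)$ it arrives at $u_a'$, returns after $u_a$ and meets $e_{p+1}$; so $\pi(n)=p+1$ and $(c,n)\in A_a$. Define $\pi'$ in the same way on $c'$. Every component contains an arc of $c$ or $c'$ between consecutive marks, and every such arc lies on some $A_i$ ($1\le i<a$), on some $A_j'$ ($1\le j<b$), or on a strand leaving one of the points $(c,k),(c',k)$. So the remaining components are the orbits of the map $(c,k)\mapsto(c',\pi(k))$, $(c',k)\mapsto(c,\pi'(k))$.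

\emph{Case $a,b\ge1$.} Here $\pi=\pi'$ permutes each of the groups $\{1,\dots,p\}$ and $\{p+1,\dots,n\}$ cyclically. A group $\{k\}$ gives the single orbit $(c,k)\to(c',k)\to(c,k)$, and $e_k$ is a self-crossing. A group $\{k,k+1\}$ gives the two orbits
\[
(c,k+1)\to(c',k)\to(c,k+1),\qquad (c',k+1)\to(c,k)\to(c',k+1),
\]
and both $e_k$ and $e_{k+1}$ are crossings between them. Hence $A_0=A_0'$ if $p=1$, while for $p=2$ the components $A_0$ and $A'_0$ are distinct and meet at two crossings of sign $s$. Likewise $A_a=A_b'$ if $n-p=1$, and for $n-p=2$ they are distinct and meet at two crossings of sign $s$. There are $(a-1)+(b-1)+n=m$ components, arranged in the cycle $A_0,A_1,\dots,A_a,A_b',\dots,A_0'$ with these identifications.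

\emph{Case $b=0$.} Then $a\ge2$ and $\pi'(k)=k+1$. There are $a-1$ components $A_1,\dots,A_{a-1}$ and the following $n-1$ orbits.
\begin{itemize}
\item $n=2$: $(c,1)\to(c',1)\to(c,2)\to(c',2)\to(c,1)$. So $A_0=A_a$, and $e_1,e_2$ are self-crossings.
\item $n=3$: $A_0$ is $(c,1)\to(c',1)\to(c,2)\to(c',3)\to(c,1)$ and $A_a$ is $(c,3)\to(c',2)\to(c,3)$. The crossing $e_1$ is a self-crossing, and $e_2,e_3$ are between $A_0$ and $A_a$.
\item $n=4$: $A_0$ is $(c,2)\to(c',1)\to(c,2)$, $A_a$ is $(c,4)\to(c',3)\to(c,4)$, and a third component $C$ is $(c,1)\to(c',2)\to(c,3)\to(c',4)\to(c,1)$. The crossings $e_1,e_2$ are between $A_0$ and $C$, and $e_3,e_4$ are between $A_a$ and $C$.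
\end{itemize}
The case $a=0$ follows by exchanging the roles of $c$ and $c'$, which reads the sequence backward.

In every case each edge of the cycle comes from two crossings of equal sign, different edges join different pairs of components because $m\ge3$, and all other crossings are self-crossings. So the label of each edge is the sign of its crossings.
\end{proof}

In particular, for $m\ge4$ the link $L(\varepsilon)$ has $m$ components and its linking graph is an $m$-cycle with labels $\varepsilon_1,\dots,\varepsilon_m$. The sign of $e_1$ and $e_2$ is invisible to the linking numbers; the Conway polynomial will detect it.

\section{Moving clasps}\label{sec:moves}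

Two local moves relate the model diagrams. We obtain both from the classification of rational tangles.

A \emph{tangle} is a pair of disjoint arcs in a ball with four fixed ends SW, SE, NW, NE on the boundary; replacing a tangle in a diagram by one that is isotopic to it rel boundary does not change the link. The sum $S+T$ places $S$ to the left of $T$ and joins the right ends of $S$ to the left ends of $T$. A tangle is \emph{rational} if it is obtained from two parallel straight arcs by successively adding single crossings on the left, right, top or bottom. Each rational tangle $T$ has a fraction $\operatorname{fr}(T)\in\mathbb Q\cup\{\infty\}$, of which we use the following properties. The two unoriented crossings have fractions $\pm1$, and rotation by $90^\circ$ exchanges them; we write $C_\theta$ for the crossing of fraction $\theta$. The vertical stack $Q_\theta$ of two copies of $C_\theta$ has fraction $\theta/2$. Finally $\operatorname{fr}(S+T)=\operatorname{fr}(S)+\operatorname{fr}(T)$ when $S$ or $T$ is an integer tangle, for instance a single crossing. Conway's theorem (\cite{Conway}; a proof is in \cite{GK}) states that rational tangles with equal fractions are isotopic rel boundary. It gives, for $\theta,\phi\in\{\pm1\}$,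
\begin{equation}\label{eq:tangles}
C_\theta+Q_\phi\simeq Q_\phi+C_\theta,\qquad C_\theta+Q_{-\theta}\simeq Q_\theta,
\end{equation}
the fractions being $\theta+\phi/2$ and $\theta-\theta/2=\theta/2$. The first isotopy is a flype: one turns $Q_\phi$ by $\pi$ about the horizontal axis, which leaves its diagram unchanged and carries the single crossing to the other side. Each tangle in \eqref{eq:tangles} joins its two left ends to each other and its two right ends to each other. So if we orient them with SW, SE incoming and NW, NE outgoing, as in Figure~\ref{fig:tangles}, the isotopies respect the orientations.

\begin{figure}[ht]
\centering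
\begin{tikzpicture}[thick]
\foreach \x/\y/\s in {0/0/1, 1.6/0.5/-1, 1.6/-0.5/-1, 4.4/0.5/-1, 4.4/-0.5/-1, 6/0/1, 8.8/0.5/1, 8.8/-0.5/1}
{ \draw ({\x-0.4},{\y-0.4*(\s)}) -- ({\x+0.4},{\y+0.4*(\s)});
  \draw ({\x-0.4},{\y+0.4*(\s)}) -- ({\x-0.12},{\y+0.12*(\s)});
  \draw ({\x+0.12},{\y-0.12*(\s)}) -- ({\x+0.4},{\y-0.4*(\s)}); }
\foreach \x in {1.2,2,4,4.8,8.4,9.2} \draw (\x,0.1) -- (\x,-0.1);
\draw (0.4,0.4) to[out=45,in=135] (1.2,0.9) (0.4,-0.4) to[out=-45,in=-135] (1.2,-0.9);
\draw (4.8,0.9) to[out=45,in=135] (5.6,0.4) (4.8,-0.9) to[out=-45,in=-135] (5.6,-0.4);
\foreach \p/\q/\r/\s in {-1/-1/-0.4/-0.4, -0.4/0.4/-1/1, 2.3/-1.2/2/-0.9, 2/0.9/2.3/1.2, 3.7/-1.2/4/-0.9, 4/0.9/3.7/1.2, 7/-1/6.4/-0.4, 6.4/0.4/7/1, 8.1/-1.2/8.4/-0.9, 9.5/-1.2/9.2/-0.9, 8.4/0.9/8.1/1.2, 9.2/0.9/9.5/1.2}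
  \draw[->] (\p,\q) -- (\r,\s);
\end{tikzpicture}
\caption{Three tangles that are isotopic rel boundary: $C_\theta+Q_{-\theta}$, $Q_{-\theta}+C_\theta$ and $Q_\theta$. With the orientations shown, all crossings are positive. After smoothing, the first is a marker with a clasp to its right, the second a marker with a clasp to its left, and the third a pair of parallel markers.}
\label{fig:tangles}
\end{figure}

Write $D\sim D'$ if two diagrams represent the same oriented link.

\begin{lemma}\label{lem:moves}
For all sign sequences $\eta=(\eta_1,\dots,\eta_a)$ and $\eta'=(\eta_1',\dots,\eta_b')$ the following hold.
\begin{enumerate}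
\item[(a)] If $b\ge1$, then $D_2(\eta;\eta')\sim D_2(\eta,\eta_b';\eta'_1,\dots,\eta'_{b-1})\ $ and $\ D_2(\eta;\eta')\sim D_2(\eta_1',\eta;\eta'_2,\dots,\eta'_b)$.
\item[(b)] $D_2(\eta;\eta')$ represents $L(\eta_1,\dots,\eta_a,\eta'_b,\dots,\eta'_1)$ when $a+b\geq3$, and $L(\varepsilon)$ depends only on $\varepsilon$ up to rotation.
\item[(c)] $D_3(\eta;\eta')\sim D_2(\eta;\eta',+)$ and $D_4(\eta;\eta')\sim D_2(\eta;+,\eta',+)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Draw $P_c$ to the left and $P_{c'}$ to the right of the crossing $e_2$, with both strands of $e_2$ running upward, and let $\theta$ be the fraction of this positive crossing. On $c'$ the marks $w_b,e_2,w'_b$ are consecutive, so to the right of $e_2$ lies the clasp $Y'_b$, a vertical stack $Q=Q_\phi$ with $w_b$ below $w_b'$. The circle $c'$ passes $w_b$ from right to left, goes up past $e_2$, and passes $w_b'$ from left to right. By (T2), one strand of $Q$ enters at NW and leaves at SW, and the other enters at SE and leaves at NE. The tangle $C_\theta+Q$ has outer ends SW, SE incoming and NW, NE outgoing.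

Replace it by $Q+C_\theta$. The strand entering at the outer SW end now runs through $Q$ to NW. The strand entering at the outer SE end goes through $C_\theta$ from SE to NW, through $Q$ from NE to SE, and through $C_\theta$ from SW to NE. Both strands of $C_\theta$ again run upward, so this crossing is positive; we call it $e_2$ again. Both strands of $Q$ have reversed direction and both crossings of $Q$ are between these two strands, so their sign is still $\eta_b'$. At the lower crossing of $Q$ both strands now run to the right, and at the upper crossing both run to the left. Smoothing gives an arc from SE to NE along the right of $e_2$, which is part of $c'$; an arc from SW that runs below $Q$, up along the left of $e_2$ and back above $Q$ to NW, which is part of $c$; and a small circle joined to the second arc by two markers, one just before and one just after $e_2$. This is $D_2(\eta,\eta_b';\eta'_1,\dots,\eta'_{b-1})$.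

Reading the cyclic orders of Definition~\ref{def:model} from $e_2$ instead of $e_1$ shows that $D_2(\eta;\eta')$ is unchanged when both sequences are reversed. The second relation is the first one in this relabeling.

(b) Applying the first relation of (a) $b$ times gives the first claim. The second relation followed by the first gives
\[
D_2(\varepsilon_1,\dots,\varepsilon_m;\emptyset)\sim D_2(\varepsilon_2,\dots,\varepsilon_m;\varepsilon_1)\sim D_2(\varepsilon_2,\dots,\varepsilon_m,\varepsilon_1;\emptyset).
\]

(c) Consider two positive markers $e_k,e_{k+1}$ that are consecutive on both $c$ and $c'$, drawn as in (a). They form the tangle $Q_\theta$ with both strands running upward. Replace it by $C_\theta+Q_{-\theta}$. The crossing $C_\theta$ is positive. As in (a), at each crossing of $Q_{-\theta}$ both strands run to the left or both to the right; such a crossing is a positive crossing turned by $90^\circ$ exactly when its fraction is $-\theta$. So the pair of markers is replaced by one positive marker and a positive clasp at $c'$ in $P_{c'}$, whose marks are just before and just after the new marker. Apply this to $e_2,e_3$ in $D_3$, and to $e_1,e_2$ and $e_3,e_4$ in $D_4$.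
\end{proof}

By Lemma~\ref{lem:basic}(b), the markers of a model diagram lie in three spaces: one in $P_c$, one between $c$ and $c'$, one in $P_{c'}$. So a model diagram is alternative exactly when $\eta$ and $\eta'$ are both constant.

\begin{proposition}\label{prop:if}
If $\varepsilon$ has at most two sign changes, or exactly four sign changes and both runs of $+$ have length $1$, then $L(\varepsilon)$ is alternative.
\end{proposition}

\begin{proof}
In the first case $\varepsilon=(\sigma^a,\tau^b)$ up to rotation, and $L(\varepsilon)$ is represented by $D_2(\sigma^a;\tau^b)$ by Lemma~\ref{lem:moves}(b). In the second case $\varepsilon=(-^a,+,-^b,+)$ up to rotation, and by Lemma~\ref{lem:moves}(c) and (b) the diagram $D_4(-^a;-^b)\sim D_2(-^a;+,-^b,+)$ represents $L(\varepsilon)$. Both diagrams are alternative.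
\end{proof}

\begin{example}[four and five components]\label{ex:small}
Let $\varepsilon=(+,-,+,-)$. A type $2$ model diagram with this sequence cuts the cyclic sequence into two strings, one for each of $P_c$ and $P_{c'}$. One string has length at least $2$ and is not constant, so flypes alone never produce an alternative diagram. The second move does: it absorbs each positive clasp next to $e_1$ or $e_2$ into the central block, where the sign $+$ is at home, and
\[
D(-,+,-,+)\sim D_2(-;+,-,+)\sim D_4(-;-),
\]
the alternative diagram of Figure~\ref{fig:D4}.

Now let $\varepsilon=(+,+,-,+,-)$, so that $D(\varepsilon)$ has $12$ crossings. By Lemma~\ref{lem:linking}, an alternative model diagram with $s=+$ and five components has sequence $(\sigma^a,\tau^{5-a})$, $(\sigma^a,+,\tau^{4-a})$ or $(\sigma^a,+,\tau^{3-a},+)$. The first two consist of at most three constant strings and cannot have four sign changes. The third has four sign changes only if $\sigma=\tau=-$, and then it contains two plus signs, while $\varepsilon$ contains three. So no alternative model diagram with $s=+$ has the linking graph of $L(\varepsilon)$. The reason is a shortage of room: the central block can absorb only one clasp at each end, and each of the two remaining spaces accommodates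 one sign. What remains to be proved is that $L(\varepsilon)$ has essentially no homogeneous diagrams other than model diagrams with $s=+$.
\end{example}

\section{The Seifert form of a homogeneous diagram}\label{sec:form}

In this section $D$ is a connected diagram in the plane with Seifert graph $\Gamma$.

\subsection{The surface and its forms}

For each Seifert circle $c$ choose a dome $\Delta_c$, a disk in the upper half space with boundary $c$ that lies over the interior of $c$ and is vertical near the plane. Take the domes disjoint, those of inner circles below those of outer circles. At each marker attach a half-twisted band close to the plane whose two edges form the crossing. The union $F_D$ of the domes and bands is a connected oriented surface with boundary the link. We use domes rather than flat disks for the following reason. Let $S_c$ be the sphere formed by $\Delta_c$ and its mirror image in the plane. Then $S_c\cap F_D=\Delta_c$, the rest of $F_D$ inside $c$ lies in the open ball bounded by $S_c$, and the rest of $F_D$ outside $c$ lies outside the closed ball.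

The surface $F_D$ deformation retracts to $\Gamma$, so $H_1(F_D)$ is the group $Z_1(\Gamma)$ of integral cycles. Direct the edges of $\Gamma$ arbitrarily, and write $x_e$ for the coefficient of a cycle $x$ on the edge $e$ and $s_e$ for the sign of $e$. Simple cycles generate $Z_1(\Gamma)$, each lies in one block, and distinct blocks share no edge and at most one vertex. Therefore $H_1(F_D)=\bigoplus_BZ_B$, where $B$ runs over the blocks and $Z_B=Z_1(B)$.

For a curve $x$ on $F_D$ let $x^+$ and $x^-$ be its push-offs in the positive and negative normal directions. The \emph{Seifert form} is $V(x,y)=\operatorname{lk}(x,y^+)=\operatorname{lk}(x^-,y)$, and the \emph{intersection form} $\iota(x,y)$ is the algebraic intersection number on $F_D$. They are related by $V(x,y)-V(y,x)=\pm\iota(x,y)$ with a universal sign. The determinant of a bilinear form on a free abelian group is the determinant of its matrix in any basis, and it is $1$ for the zero group. Put $V_B=V|_{Z_B}$.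

\begin{lemma}\label{lem:form}
\begin{enumerate}
\item[(a)] For a circle $c$, let $H_{\mathrm{in}}$ and $H_{\mathrm{out}}$ be the groups of cycles supported on markers inside and outside $c$. Then $V$ vanishes identically on $H_{\mathrm{in}}\times H_{\mathrm{out}}$ or on $H_{\mathrm{out}}\times H_{\mathrm{in}}$.
\item[(b)] If all edges of the cycles $x,y$ lie in one space, then $V(x,y)+V(y,x)=-\sum_es_ex_ey_e$.
\item[(c)] If $B\ne B'$ are blocks in the same space, $x\in Z_B$ and $y\in Z_{B'}$, then $\iota(x,y)=0$ and $V(x,y)=V(y,x)=0$.
\item[(d)] $\det V=\prod_B\det V_B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Represent $x\in H_{\mathrm{in}}$ by curves in $\Delta_c$ and the part of $F_D$ inside $c$, and $y\in H_{\mathrm{out}}$ by curves in $\Delta_c$ and the part outside $c$. Push $x$ off $F_D$ to the side that, along $\Delta_c$, faces the ball bounded by $S_c$. Where a band is attached to $c$ from inside, the dome and the band form a corner inside the ball, and the push-off runs inside this corner. So the push-off lies in the open ball and bounds there, while $y$ misses the open ball. Thus $\operatorname{lk}(x^\pm,y)=0$ for a sign that depends only on $c$. For the sign $+$ this says $V(y,x)=0$, and for the sign $-$ it says $V(x,y)=0$.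

(b) Let $\Omega$ be the space and let $F_\Omega\subset F_D$ consist of the bands in $\Omega$ and the domes of the circles bounding $\Omega$. The numbers $V(x,y)$ and $V(y,x)$ depend only on $F_\Omega$ up to isotopy in $S^3$, and we first make $F_\Omega$ flat. If $\Omega$ lies outside a boundary circle, push its dome down to the flat disk below it; the region swept out lies below the dome. At most one boundary circle has $\Omega$ inside it; push its dome up through $\infty$ to the flat exterior disk in $S^2$, sweeping out the part of the upper half space above the dome. Neither region contains another part of $F_\Omega$. Now the disks of $F_\Omega$ are disjoint flat disks in $S^2$, and the bands project to disjoint regions of $\Omega$.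

We have $V(x,y)+V(y,x)=\operatorname{lk}(x,y^+)+\operatorname{lk}(x,y^-)$, which is half the signed number of crossings of $x$ with $y^+\cup y^-$. Represent $x$ and $y$ by curves that avoid $\infty$, cross transversally in the flat disks, and run through the bands parallel to the cores at pairwise distinct distances (this is possible also when $x=y$, by taking a parallel copy). An intersection point in a flat disk gives one crossing of $x$ with the push-off above and one with the push-off below; they have opposite signs and cancel. In the band of $e$, consider the vector from a strand of $x$ to a strand of $y^\pm$ in the cross-section perpendicular to the core. It is not vertical at the ends of the band and it turns with the band through the angle $\pi$, so it is vertical exactly once: the two strands cross once in projection. The vector between the two edges of the band turns in the same sense. These edges run in opposite directions along the band and cross with sign $s_e$. Hence the crossing of our two strands has sign $-s_e$ if they run in the same direction and $+s_e$ otherwise. Summing over all pairs of strands and both push-offs, the band contributes $\frac12\cdot2\cdot(-s_e)x_ey_e$.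

(c) We may take $x$ and $y$ to be simple cycles. They share no edge and at most one vertex. If they share no vertex, the curves are disjoint. If they share $c$, then in the flat picture of (b) their parts outside the disk of $c$ project to disjoint arcs in the complementary disk of $S^2$. So their ends on $c$ do not interleave, and the curves can be completed by disjoint chords. In both cases $\iota(x,y)=0$, so $V(x,y)=V(y,x)$, and the sum of the two is $0$ by (b).

(d) Call a circle two-sided if it meets markers from both sides, and induct on the number of two-sided circles. If there is none, then all markers lie in one space by Lemma~\ref{lem:basic}(b) and connectedness, and (c) applies. If $c$ is two-sided, it is a cut vertex separating the markers inside from those outside, so $H_1(F_D)=H_{\mathrm{in}}\oplus H_{\mathrm{out}}$ and $V$ is block triangular by (a). The diagonal blocks are the Seifert forms of the subdiagram formed by $c$ and everything inside it and of the subdiagram formed by $c$ and everything outside it. Both are connected, both have fewer two-sided circles, and their blocks together are those of $\Gamma$.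
\end{proof}

We also need one intersection number explicitly.

\begin{lemma}\label{lem:chord}
Let $X\neq Y$ be blocks with a common vertex $c$, where $X$ consists of parallel edges $e_1,\dots,e_n$ directed from one of its vertices to the other, and $Y$ consists of two parallel edges. Let $y$ generate $Z_Y$. The two marks of $Y$ cut $c$ into two arcs; let $E$ be the set of edges of $X$ with mark on one of them. Then $\iota(x,y)=\pm\sum_{e\in E}x_e$ for $x\in Z_X$, with a sign independent of $x$. In particular, if $n=2$, then $\iota(Z_X,Z_Y)\neq0$ if and only if the marks of $X$ and the marks of $Y$ interleave on $c$.
\end{lemma}

\begin{proof}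
It suffices to treat $x=e_i-e_j$. The curves $x$ and $y$ meet only in $\Delta_c$, where $y$ is an oriented chord. If the edges are directed away from $c$, then $x$ is a chord of $\Delta_c$ from the mark of $e_j$ to the mark of $e_i$. It crosses $y$ in one direction if $e_i\in E$, $e_j\notin E$, in the other direction if $e_j\in E$, $e_i\notin E$, and algebraically not at all otherwise. Directing the edges toward $c$ changes the overall sign.
\end{proof}

\subsection{The leading coefficient of the Conway polynomial}

The Conway polynomial $\nabla_L(z)\in\mathbb Z[z]$ is a link invariant that vanishes on split links and satisfies
\begin{equation}\label{eq:conway}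
\nabla_L(t^{-1/2}-t^{1/2})=\det(t^{1/2}V-t^{-1/2}V^T)
\end{equation}
for the Seifert matrix $V$ of any connected Seifert surface; see for example \cite{Lickorish}. Homogeneity enters through Lemma~\ref{lem:form}(b). If all edges of a block $B$ have sign $s_B$, then the form $M_B=-s_BV_B$ satisfies
\begin{equation}\label{eq:half}
M_B(x,x)=\tfrac12\sum_ex_e^2\qquad(x\in Z_B\otimes\mathbb R).
\end{equation}
A real matrix $M=M_s+M_a$, with $M_s$ symmetric positive definite and $M_a$ antisymmetric, has positive determinant: $M_s+\lambda M_a$ is invertible for $0\le\lambda\le1$ because $x^T(M_s+\lambda M_a)x=x^TM_sx>0$ for $x\neq0$, so the determinant keeps the sign it has at $\lambda=0$. Hence the restriction of $M_B$ to $Z_1(G)$ has a positive integer determinant for every subgraph $G\subset B$.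

\begin{lemma}\label{lem:conway}
Let $D$ be a connected homogeneous diagram of $L$ with block signs $s_B$, and let $\beta=b_1(F_D)$. Then $\deg\nabla_L=\beta$, and the leading coefficient is $\prod_Bs_B^{\operatorname{rk}Z_B}\,|\det V_B|\ne0$.
\end{lemma}

\begin{proof}
The top term of $(t^{-1/2}-t^{1/2})^k$ is $(-1)^kt^{k/2}$, and the right side of \eqref{eq:conway} is $\det V\cdot t^{\beta/2}$ plus lower terms. So $\deg\nabla_L\le\beta$ and the coefficient of $z^\beta$ is $(-1)^\beta\det V$. By Lemma~\ref{lem:form}(d) this equals $\prod_B\det(-V_B)$, and $\det(-V_B)=\det(s_BM_B)=s_B^{\operatorname{rk}Z_B}\det M_B$ with $\det M_B=|\det V_B|>0$.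
\end{proof}

For a block with two parallel edges, \eqref{eq:half} gives $M_B=(1)$. The diagram $D(\varepsilon)$ has $m+1$ such blocks, with signs $+,\varepsilon_1,\dots,\varepsilon_m$, so
\begin{equation}\label{eq:nabla}
\deg\nabla_{L(\varepsilon)}=m+1,\quad\text{with leading coefficient }\ \varepsilon_1\cdots\varepsilon_m .
\end{equation}
Consequently, in any homogeneous diagram of $L(\varepsilon)$ every block has $|\det V_B|=1$. A block that is a cycle of length $\ell$ has $|\det V_B|=\ell/2$, so long cycles are excluded, and the next lemma shows that they cannot hide inside larger blocks either. The difficulty is that $M_B$ is not symmetric and we know only its symmetric part; this turns out to be enough to bound how much the determinant can grow when an edge is deleted.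

\begin{lemma}\label{lem:two}
Let $B$ be a block of a connected homogeneous diagram that is not a bridge. If $|\det V_B|=1$, then $B$ has exactly two vertices.
\end{lemma}

\begin{proof}
Write $M=M_B$, and $M_G=M|_{Z_1(G)}$ for a subgraph $G\subset B$. We claim: \emph{if $e$ lies on a cycle of $G$ and $\det M_G=1$, then $\det M_{G-e}=1$.} Let $N=Z_1(G-e)$ and let $k$ be a simple cycle of $G$ with $k_e=1$, so that $Z_1(G)=N\oplus\mathbb Zk$. Since $M|_N$ is invertible, there is $k'\in k+N\otimes\mathbb R$ with $M(y,k')=0$ for all $y\in N$. Replacing $k$ by $k'$ is a change of basis of determinant $1$ that makes the matrix of $M_G$ block triangular, so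
\[
1=\det M_G=\det M_{G-e}\cdot M(k',k').
\]
The real cycle $k'$ has $k'_e=1$, and $e$ is not a loop by Lemma~\ref{lem:basic}(a), so $k'$ has a second nonzero coefficient. By \eqref{eq:half}, $M(k',k')>\frac12$. Thus the positive integer $\det M_{G-e}$ is less than $2$, which proves the claim.

Suppose $B$ has at least three vertices. Then some vertex $v$ has two distinct neighbors, and these are joined by a path in $B-v$ since $v$ is not a cut vertex. This gives a simple cycle $\kappa$ of length $\ell\ge3$. Any other simple cycle has an edge not on $\kappa$; delete such edges one at a time until $\kappa$ is the only simple cycle left. The claim gives $1=M(\kappa,\kappa)=\ell/2\ge3/2$, a contradiction.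
\end{proof}

\begin{example}\label{ex:form}
The structure to be recovered in the next section is visible on $D(\varepsilon)$ itself. Direct all edges away from $c$. A basis of $H_1$ is $x=e_1-e_2$ and $y_i=u_i-u_i'$ for $1\le i\le m$. By Lemma~\ref{lem:form}, $V(x,x)=-1$, $V(y_i,y_i)=-\varepsilon_i$, and $V(y_i,y_j)=\iota(y_i,y_j)=0$ for $i\ne j$; by Lemma~\ref{lem:chord}, $\iota(x,y_i)=\pm1$. The component $A_i$ leaves $c$ through $u_{i+1}$ and $u'_i$ and returns through $u_{i+1}'$ and $u_i$, so its class is $y_{i+1}-y_i$. Modulo boundary classes, then, all $y_i$ become one class $y$, and $x,y$ are a pair of dual curves on a torus. The blocks fall into two groups, $\{X\}$ and $\{Y_1,\dots,Y_m\}$, according to the line they span in the homology of the torus, and two blocks have nonzero intersection exactly when they belong to different groups.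
\end{example}

\section{The homogeneous diagrams of $L(\varepsilon)$}\label{sec:class}

\begin{proposition}\label{prop:class}
Let $m\ge4$ and let $D$ be a homogeneous diagram of $L=L(\varepsilon)$. After successively deleting Seifert circles that meet only one marker, together with that marker, $D$ becomes a model diagram on $S^2$. Its sequence equals $\varepsilon$ up to rotation and reflection, and $s=+1$.
\end{proposition}

The proof occupies this section. We fix $D$ and write $F=F_D$, $\Gamma=\Gamma(D)$.

\subsection{Blocks and genus}\label{sub:genus}

Since $\nabla_L\ne0$, the link is not split and $D$ is connected. By \eqref{eq:nabla} and Lemma~\ref{lem:conway}, $b_1(F)=m+1$ and $|\det V_B|=1$ for every block. By Lemma~\ref{lem:two}, every block is a bridge or consists of $n_B\ge2$ parallel edges between two vertices. Let $\mathcal B$ be the set of blocks that are not bridges; then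
\begin{equation}\label{eq:sum}
\sum_{B\in\mathcal B}(n_B-1)=m+1 .
\end{equation}
Merging parallel edges turns $\Gamma$ into a tree $T$, whose edges correspond to the blocks. The surface $F$ is connected with $\chi(F)=1-b_1(F)=-m$ and has $m$ boundary components, so $2-2g-m=-m$ and $F$ has genus $g=1$.

Let $\hat F$ be the torus obtained by capping off $\partial F$ with disks, and let $R\subset H_1(F)$ be the subgroup generated by the boundary classes. The map $H_1(F)\to H_1(\hat F)\cong\mathbb Z^2$ is onto with kernel $R$, and $\iota$ is the pullback of the unimodular intersection form of $\hat F$. Put $W=H_1(\hat F;\mathbb Q)$, a plane with a nondegenerate alternating form. Since $H_1(\hat F)$ is torsion free, a class in $H_1(F)$ has image $0$ in $W$ if and only if it lies in $R$. For $B\in\mathcal B$ let $I_B\subset W$ be the subspace spanned by the image of $Z_B$; then $\sum_{B}I_B=W$.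

A block $B\in\mathcal B$ determines a subsurface $F_B\subset F$ made of two domes and $n=n_B$ bands, with $\chi(F_B)=2-n$. By Lemma~\ref{lem:basic}(c) the markers have the same cyclic order on both circles, so a boundary component of $F_B$ passes through $e_1,e_2,e_3,\dots$ in turn, changing circles each time. There is one boundary component if $n$ is odd and there are two if $n$ is even, so the genus of $F_B$ is $\lfloor(n-1)/2\rfloor$. The rank of $\iota$ on $Z_B=H_1(F_B)$ is twice this genus and is at most $\dim W=2$. Hence
\begin{equation}\label{eq:four}
n_B\le4,\qquad\text{and}\qquad I_B=W\ \text{ if } n_B\in\{3,4\}.
\end{equation}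

\subsection{No block is invisible on the torus}

The intersection form says nothing about a block with $I_B=0$, and such a block could lie anywhere in the diagram. This is excluded by a parity argument, which is the first place where the shape of the linking graph is used.

\begin{lemma}\label{lem:line}
If $n_B=2$, then $I_B$ is a line.
\end{lemma}

\begin{proof}
Number the components $K_1,\dots,K_m$ so that $\operatorname{lk}(K_{i-1},K_i)=\varepsilon_i$ with indices modulo $m$, all other linking numbers being $0$. For $i\neq j$ we have $V(K_i,K_j)=\operatorname{lk}(K_i,K_j)$, and since $\sum_jK_j=0$ in $H_1(F)$, also $V(K_i,K_i)=-\sum_{j\ne i}\operatorname{lk}(K_i,K_j)$. For $r=\sum_i\lambda_iK_i\in R$ with $\lambda_i\in\mathbb Z$ this gives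
\[
V(r,r)=-\sum_{i<j}\operatorname{lk}(K_i,K_j)(\lambda_i-\lambda_j)^2=-\sum_i\varepsilon_i(\lambda_i-\lambda_{i-1})^2\equiv\sum_i(\lambda_i-\lambda_{i-1})=0\pmod 2 .
\]
The generator $z$ of $Z_B$ has $V(z,z)=-s_B$ by \eqref{eq:half}, which is odd. So $z\notin R$, and its image in $W$ is nonzero.
\end{proof}

The sum telescopes because the linking graph is a closed cycle. For the standard diagram of the Hopf link, whose linking graph is a single edge, the generator of the only block is a boundary class and the conclusion fails.

\subsection{Two classes of blocks}

We now play the algebra of the plane $W$ against the position of the blocks in the diagram. Say that distinct blocks $B,B'\in\mathcal B$ \emph{interact} if $\iota(Z_B,Z_{B'})\neq0$.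

\emph{Algebra.} By \eqref{eq:four} and Lemma~\ref{lem:line}, each $I_B$ is a line or all of $W$. Two nonzero subspaces of $W$ are orthogonal exactly when they are the same line. Call $B$ and $B'$ equivalent if $B=B'$ or $I_B=I_{B'}$ is a line. This is an equivalence relation; distinct blocks interact if and only if they are in different classes; and a class with at least two elements consists of blocks with $n_B=2$.

\emph{Geometry.} If $B$ and $B'$ interact, they share a vertex $c$, since otherwise their cycles are disjoint. Moreover they lie on opposite sides of $c$, since otherwise they lie in the same space by Lemma~\ref{lem:basic}(b), and Lemma~\ref{lem:form}(c) applies.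

Three blocks cannot interact pairwise: three pairwise adjacent edges of the tree $T$ have a common vertex, and two of the three blocks would lie on the same side of it. So there are at most two classes. If there were only one, it could not consist of blocks with a common line, because $\sum I_B=W$; it would be a single block, and \eqref{eq:sum} would give $n_B=m+2>4$, contrary to \eqref{eq:four}. Hence there are exactly two classes $\mathcal X$ and $\mathcal Y$, and every block of $\mathcal X$ interacts with every block of $\mathcal Y$.

In particular the subgraph $\Gamma_0=\bigcup\mathcal B$ is connected. A bridge of $\Gamma$ therefore has $\Gamma_0$ on one side and a tree on the other, and that tree contains a vertex of valence one in $\Gamma$. Vertices of $\Gamma_0$ have valence at least two. So deleting circles that meet only one marker, as long as there are any, reduces $D$ to a diagram $D_0$ with Seifert graph $\Gamma_0$. By (T1) the components of $L$ and their linking numbers can be found by tracing $D_0$. There are three cases, according to the sizes of the classes.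

\subsection{Two single blocks: closed braids on three strands}\label{sub:braid}

Suppose $|\mathcal X|=|\mathcal Y|=1$. Then $D_0$ has three circles $d,c,d'$, with markers only between $d$ and $c$ and between $c$ and $d'$, on opposite sides of $c$. Parametrize $c$ by $S^1$ and extend the parameter over both annuli by Lemma~\ref{lem:basic}(c). It is constant on markers and increases along the circles, so it increases along each link component and maps it to $S^1$ with degree at least $1$. The components together traverse each of the three circles once, so the degrees add up to $3$. Thus $m\le3$, contrary to the hypothesis.

\subsection{Two large classes: a cut vertex in the linking graph}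

Suppose $|\mathcal X|=r\ge2$ and $|\mathcal Y|=t\ge2$, so all blocks are double edges. First we show that they all contain one vertex. Let $X_1\ne X_2$ in $\mathcal X$ and $Y_1\neq Y_2$ in $\mathcal Y$. If $X_1$ and $X_2$ were disjoint edges of $T$, then $Y_1$ and $Y_2$ would be two different edges joining them, which creates a cycle in $T$. So $X_1$ and $X_2$ share a vertex $c$. Every $Y\in\mathcal Y$ contains $c$, since otherwise $X_1,X_2,Y$ form a triangle; and then every $X\in\mathcal X$ contains $c$, since otherwise $Y_1,Y_2,X$ form a triangle. Thus every block is a clasp at $c$.

Regard each block as the chord of $c$ joining its two marks. By Lemma~\ref{lem:chord}, two chords cross if and only if their blocks are in different classes. Each $\mathcal X$-chord has one end on each side of the chord $Y_1$. Number the ends on one side $\alpha_1,\dots,\alpha_r$ along $c$; as the $\mathcal X$-chords do not cross, the cyclic order of all their ends is $\alpha_1,\dots,\alpha_r,\alpha_r',\dots,\alpha_1'$, where $\alpha_i,\alpha_i'$ are the ends of $X_i$. A $\mathcal Y$-chord cuts this cyclic list into two strings of $r$ consecutive ends, each containing one end of every $X_i$. A string of $r$ consecutive ends other than $\alpha_1,\dots,\alpha_r$ and $\alpha'_r,\dots,\alpha'_1$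 contains both $\alpha_r,\alpha_r'$ or both $\alpha_1',\alpha_1$. So every $\mathcal Y$-chord has one end between $\alpha_r$ and $\alpha_r'$ and the other between $\alpha_1'$ and $\alpha_1$. The $\mathcal Y$-chords do not cross, so the cyclic order on $c$ is
\[
\alpha_1,\dots,\alpha_r,\ \beta_1,\dots,\beta_t,\ \alpha_r',\dots,\alpha_1',\ \beta_t',\dots,\beta_1',
\]
where $\beta_j,\beta_j'$ are the ends of $Y_j$.

Neither the genus nor the number of components excludes this configuration; the linking graph does. We trace with (T2). For $1\le i<r$, the arcs of $c$ from $\alpha_i$ to $\alpha_{i+1}$ and from $\alpha'_{i+1}$ to $\alpha_i'$ belong to a component $A_i$ that passes only through the crossings of $X_i$ and $X_{i+1}$. For $1\le j<t$, the arcs from $\beta_j$ to $\beta_{j+1}$ and from $\beta'_{j+1}$ to $\beta'_j$ belong to a component $A'_j$ that passes only through the crossings of $Y_j$ and $Y_{j+1}$. The four remaining arcs of $c$ belong to one component $C$, which runs from $\alpha_r$ to $\beta_1$, from $\beta_1'$ to $\alpha_1$, from $\alpha_1'$ to $\beta_t'$, from $\beta_t$ to $\alpha_r'$, and returns after $\alpha_r$. No $A_i$ crosses any $A_j'$, and both families are nonempty. So removing the vertex $C$ disconnects the linking graph. But an $m$-cycle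 with one vertex removed is a path, and this case is impossible.

\subsection{One block against many: the model diagrams}

In the remaining case, after renaming, $\mathcal X=\{X\}$ and $|\mathcal Y|=t\ge2$. The blocks $Y\in\mathcal Y$ are double edges with a common line $I_Y$. Let $X$ join $c$ and $c'$ by $n\in\{2,3,4\}$ edges $e_1,\dots,e_n$, directed from $c$ to $c'$ and numbered in their common cyclic order along $c$ and $c'$. Each $Y$ is attached to $c$ or $c'$ on the side opposite to $X$. The other circles of different $Y$'s are different from each other and from $c,c'$, because $T$ is a tree; so each $Y$ is a clasp. What has to be shown is that all clasps separate the marks of $X$ in the same way.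

The marks of $Y$ split the edges of $X$ into two complementary sets $E,E^c$ of cyclically consecutive edges. Let $y$ generate $Z_Y$, and write elements of $Z_X$ as $x=\sum x_ke_k$ with $\sum x_k=0$. By Lemma~\ref{lem:chord}, $\iota(x,y)=\pm\psi_E(x)$, where $\psi_E(x)=\sum_{e_k\in E}x_k=-\psi_{E^c}(x)$. Since $X$ and $Y$ interact, $E$ and $E^c$ are nonempty. Since the images of all $y$ lie on one line of $W$, the nonzero functionals $\psi_E$ arising from the various $Y$ are proportional on $Z_X$.
\begin{itemize}
\item $n=2$. The only partition is $\{e_1\}\,|\,\{e_2\}$.
\item $n=3$. One of $E,E^c$ is a single edge $e_k$, and $\psi_E=\pm x_k$. For $\{j,k,l\}=\{1,2,3\}$ the cycle $e_j-e_l$ has $x_j=1$ and $x_k=0$, so $x_j$ and $x_k$ are not proportional. Hence $k$ is the same for all $Y$, and after cyclic renumbering the partition is $\{e_1\}\,|\,\{e_2,e_3\}$.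
\item $n=4$. A boundary component of $F_X$ passes through $e_1,\dots,e_4$ in alternating directions, so it has class $\pm\rho$ with $\rho=e_1-e_2+e_3-e_4$, and $\iota(\rho,Z_X)=0$. Since $I_X=W$ and the form on $W$ is nondegenerate, $\rho$ has image $0$ in $W$, and so $\psi_E(\rho)=\pm\iota(\rho,y)=0$. If $E$ or $E^c$ were a single edge we would have $\psi_E(\rho)=\pm1$. So the partition is $\{e_1,e_2\}\,|\,\{e_3,e_4\}$ or $\{e_2,e_3\}\,|\,\{e_4,e_1\}$. The functionals $x_1+x_2$ and $x_2+x_3$ take the values $1$ and $0$ on $e_1-e_4$, so they are not proportional. After cyclic renumbering the partition is $\{e_1,e_2\}\,|\,\{e_3,e_4\}$ for all $Y$.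
\end{itemize}
With $p$ as in Definition~\ref{def:model}, every clasp has one mark between $e_p$ and $e_{p+1}$ and one between $e_n$ and $e_1$. Clasps at the same circle do not interact, so their marks do not interleave by Lemma~\ref{lem:chord}, and the cyclic orders are those of Definition~\ref{def:model}. Thus $D_0$ is a model diagram of type $n$, and \eqref{eq:sum} reads $(n-1)+a+b=m+1$, that is, $m=a+b+n-2$. By Lemma~\ref{lem:linking} the labeled linking graph of $L$ is the $m$-cycle with the sequence of $D_0$; it is also the $m$-cycle with labels $\varepsilon$. So the two sequences agree up to rotation and reflection.

\subsection{The sign of the central block}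

Put $\Pi=\prod_i\eta_i\prod_j\eta'_j$. We compute $\varepsilon_1\cdots\varepsilon_m$ in two ways. By \eqref{eq:nabla} it is the leading coefficient of $\nabla_L$, which by Lemma~\ref{lem:conway} applied to $D$ equals $s^{n-1}\Pi$, as $\operatorname{rk}Z_X=n-1$ and bridges have rank $0$. It is also the product of the sequence of $D_0$, in which $s$ occurs $n-2$ times, so it equals $s^{n-2}\Pi$. Hence $s=+1$, and Proposition~\ref{prop:class} is proved. \hfill$\square$

\begin{remark}
The hypothesis $m\ge4$ is needed in Section~\ref{sub:braid}. By Lemma~\ref{lem:moves}, $L(+,+,+)$ is represented by $D_4(+;\emptyset)$, the closure of the braid $\sigma_1^2\sigma_2\sigma_1^2\sigma_2$ with positive crossings. The braid relation gives $\sigma_1(\sigma_1\sigma_2\sigma_1)\sigma_1\sigma_2=(\sigma_1\sigma_2)^3$, whose closure is a homogeneous diagram with two blocks of three edges and is not a model diagram. Nothing is lost for the question of alternativity: a cyclic sequence of length $3$ has at most two sign changes, and Proposition~\ref{prop:if} applies.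
\end{remark}

\section{Proofs of the theorems}\label{sec:end}

Let $m\ge4$ and let $D$ be an alternative diagram of $L(\varepsilon)$. It is homogeneous by Lemma~\ref{lem:basic}(b), so it reduces to a model diagram with $s=+$ as in Proposition~\ref{prop:class}. In $D$ itself, the markers of $Y_1,\dots,Y_a$ all meet $c$ from the side opposite to $X$, so they lie in one space of $D$ by Lemma~\ref{lem:basic}(b) and have one sign $\sigma$. In the same way the markers of $Y_1',\dots,Y_b'$ have one sign $\tau$. By Lemma~\ref{lem:linking}, up to rotation and reflection $\varepsilon$ is one of
\begin{equation}\label{eq:forms}
(\sigma^a,\tau^b),\qquad(\sigma^a,+,\tau^b),\qquad(\sigma^a,+,\tau^b,+)\qquad(a,b\ge0).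
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A cyclic concatenation of at most four constant strings has at most four sign changes. So if $\varepsilon$ has at least six, it has none of the forms \eqref{eq:forms} and $L(\varepsilon)$ has no alternative diagram, while $D(\varepsilon)$ is homogeneous.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The ``if'' part is Proposition~\ref{prop:if}. Conversely, let $L(\varepsilon)$ be alternative. The first two forms in \eqref{eq:forms} have at most three sign changes, hence at most two because the number is even. The third form has at most four, with equality only if all four strings are nonempty and neighboring strings have opposite signs, that is, $\sigma=\tau=-$ and $a,b\ge1$; then both runs of $+$ have length $1$.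

For $m\ge5$ the sequence $(+^{m-3},-,+,-)$ has four sign changes and a run of $+$ of length $m-3\ge2$, so its link is not alternative. For $m=4$ a sequence with four sign changes is a rotation of $(+,-,+,-)$, whose runs have length $1$.
\end{proof}

\begin{remark}
The proof of Theorem~\ref{thm:A} does not use the value of $s$, but Theorem~\ref{thm:B} depends on it. The sequence $(+^{m-3},-,+,-)$ is the sequence of the alternative model diagram of type $4$ with $s=-$, $\eta=+^{m-3}$, $\eta'=+$. The link of that diagram has the same labeled linking graph as $L(+^{m-3},-,+,-)$, and by Lemma~\ref{lem:conway} the leading coefficients of their Conway polynomials are $(-1)^3=-1$ and $+1$. This sign is the source of the asymmetry between $+$ and $-$ in Theorem~\ref{thm:B}.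
\end{remark}

\begin{thebibliography}{9}

\bibitem{Conway} Conway, 1970.

\bibitem{GK} Goldman and Kauffman, \emph{Rational tangles}, Adv. Appl. Math. 18 (1997).

\bibitem{Lickorish} Lickorish, \emph{An Introduction to Knot Theory}.

\bibitem{Siegert} Jeremy Siegert, \emph{Alternative links, homogeneous links, and graphs}, arXiv:1410.6954 (2014).

\end{thebibliography}
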